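# Null meagre subgroups and the ideal generated by closed null sets

## 1. Blocks of zeros: a null meagre set that closed null sets do not cover

We begin in $2^\omega$, with coordinatewise addition modulo $2$ and the fair-coin measure $\mu$. Write $\forall^\infty$ for "for all but finitely many", $\exists^\infty$ for "for infinitely many", and "a.a. $i$" for "all but finitely many $i$". For $L\subseteq\omega$ let $x\restriction L$ be the restriction of $x$ to $L$; as usual $x\restriction l$ means $x\restriction\{0,\dots,l-1\}$. For $C\subseteq 2^\omega$ put $C\restriction l=\{x\restriction l:x\in C\}$. For $s\in 2^{l}$ let $[s]=\{x:x\restriction l=s\}$; these are the basic open sets.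

Cut $\omega$ into consecutive blocks $B_0,D_0,B_1,D_1,\dots$ with $|B_n|=|D_n|=n+1$. So $B_0=\{0\}$, $D_0=\{1\}$, $B_1=\{2,3\}$, $D_1=\{4,5\}$, $B_2=\{6,7,8\}$, and in general
$$B_n=[a_n,a_n+n+1),\quad D_n=[d_n,d_n+n+1),\qquad a_n=n(n+1),\quad d_n=(n+1)^2 .$$

Consider first $C_N=\{x:\forall n\ge N\ \ x\restriction B_n=0\}$. It is closed, and it is null, because $\mu(C_N)\le 2^{-(n+1)}$ for every $n\ge N$. So the set $\bigcup_NC_N$ of all $x$ that vanish on almost all blocks $B_n$ is a countable union of closed null sets.

**Definition.** Let $X$ be $2^\omega$ or $\mathbb R$ (with Lebesgue measure). $\mathcal N$ is the $\sigma$-ideal of null subsets of $X$, $\mathcal M$ the $\sigma$-ideal of meagre subsets (those covered by countably many closed nowhere dense sets), and $\mathcal E$ the $\sigma$-ideal generated by the closed null sets. Thus $F\in\mathcal E$ iff $F$ is contained in a countable union of closed null sets.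

A closed null set has empty interior, since nonempty open sets have positive measure. Hence $\mathcal E\subseteq\mathcal N\cap\mathcal M$. Is the inclusion strict? Weaken "almost all blocks" to "infinitely many blocks":
$$P=\{x:\exists^\infty n\ \ x\restriction B_n=0\}.$$
Since $\sum_n2^{-(n+1)}<\infty$, Borel–Cantelli says that $P$ is still null. But $P$ is comeagre: for each $N$ the set $\{x:\exists n\ge N\ x\restriction B_n=0\}$ is open and dense, and $P$ is the intersection of these sets. To get a meagre set we use the blocks $D_n$:
$$Q=\{x:\forall^\infty n\ \ x\restriction D_n\ne 0\}.$$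
By the same two arguments the complement of $Q$ is null and comeagre, so $Q$ is conull and meagre. Therefore $P\cap Q\in\mathcal N\cap\mathcal M$.

We check that $P\cap Q\notin\mathcal E$. The following lemma will be used three times.

**Lemma 1 (windows).** Let $C_0\subseteq C_1\subseteq\cdots$ be closed null subsets of $2^\omega$ and let $T\subseteq\omega$ be infinite with $0\in T$. There are $0=l_0<l_1<\cdots$ in $T$ such that, with $L_k=[l_k,l_{k+1})$ and $J_k=\{x\restriction L_k:x\in C_k\}$, we have $|J_k|\le 2^{-k}2^{|L_k|}$ for all $k$. Every $x\in\bigcup_iC_i$ satisfies $x\restriction L_k\in J_k$ for a.a. $k$. If $Z\subseteq\omega$ is infinite and $\nu$ is a probability measure on $2^\omega$ under which $x\restriction L_k$ is uniformly distributed on $2^{L_k}$ for each $k\in Z$, then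
$$\nu\big(\{x:\ x\restriction L_k\in J_k\text{ for a.a. }k\in Z\}\big)=0 .$$

*Proof.* Let $C$ be closed and null. The numbers $|C\restriction l|2^{-l}$ do not increase with $l$, as each $s\in C\restriction l$ has at most two extensions in $C\restriction(l+1)$. They are the measures of the sets $\{x:x\restriction l\in C\restriction l\}$, whose intersection is $C$ because $C$ is closed. So they decrease to $\mu(C)=0$. Given $l_k$, choose $l_{k+1}>l_k$ in $T$ with $|C_k\restriction l_{k+1}|2^{-l_{k+1}}\le2^{-l_k-k}$. Then $|J_k|\le|C_k\restriction l_{k+1}|\le2^{-k}2^{l_{k+1}-l_k}$.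

If $x\in C_i$, then $x\in C_k$ for all $k\ge i$, so $x\restriction L_k\in J_k$ for all $k\ge i$. Finally, for each $K$ the set $\{x:x\restriction L_k\in J_k\ \forall k\in Z,\ k\ge K\}$ has $\nu$-measure at most $2^{-k}$ for every $k\in Z$ with $k\ge K$, so it is $\nu$-null. Take the union over $K$. $\square$

For $A\subseteq\omega$ let $\nu_A$ be the product measure on $2^\omega$ under which the digits in $B_n$, $n\in A$, are $0$ and all other digits are independent fair bits. It lives on
$$Z_A=\{x:\ x\restriction B_n=0\ \ \forall n\in A\}.$$

Now suppose $P\cap Q\subseteq F=\bigcup_iC_i$ with $C_i$ closed null; we may take $C_i\subseteq C_{i+1}$. Apply Lemma 1 with $T=\{a_n:n\in\omega\}$. Since the window endpoints are among the $a_n$, each window $L_k$ is a union of blocks and contains at least one $B_n$. Let $A=\{n:B_n\subseteq L_k\text{ for some odd }k\}$, an infinite set. All $x\in Z_A$ are in $P$. The digits in every $D_n$ are free under $\nu_A$, so $\nu_A$-almost every $x$ is in $Q$ by Borel–Cantelli. In the even windows all digits are free, so by Lemma 1 with $Z$ the even numbers, $\nu_A$-almost every $x$ is outside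 $F$. Hence some $x\in P\cap Q$ is not in $F$, a contradiction. So $P\cap Q\in(\mathcal N\cap\mathcal M)\setminus\mathcal E$.

Next we add this set to itself. Let $z\in2^\omega$ be arbitrary. Define $x\restriction B_n=z\restriction B_n$ for even $n$ and $x\restriction B_n=0$ for odd $n$; for $n\ge1$ let $x\restriction D_n$ be any element of $2^{D_n}$ different from $0$ and from $z\restriction D_n$ (there are at least four candidates), and let $x\restriction D_0=0$. Put $x'=z+x$. Then $x'$ vanishes on $B_n$ for even $n$, and $x'\restriction D_n\neq0$ for $n\ge1$. So $x,x'\in P\cap Q$ and $x+x'=z$. Thus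
$$(P\cap Q)+(P\cap Q)=2^\omega .$$
The set is small, but it is very far from being a subgroup.

## 2. Subgroups that are null and meagre but not in $\mathcal E$

A question now suggests itself; it is posed in Ziemowit Kostana, "Non-meagre subgroups of reals disjoint with meagre sets", arXiv:1801.04176 (2018). *Does ZFC prove that there is a subgroup $G\le X$ with $G\in\mathcal N\cap\mathcal M$ and $G\notin\mathcal E$, for $X=2^\omega$ and for $X=\mathbb R$?*

The easiest subgroups do not help. A countable subgroup is a countable union of points, so it is in $\mathcal E$. If a null subgroup is a countable union of closed sets, each of these closed sets is null, so the subgroup is in $\mathcal E$. The set $\bigcup_NC_N$ above is of this kind.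

The answer is that ZFC proves this for neither group; it does not refute it either. Here are the statements.

**Theorem A.** Let $V$ be any model of ZFC and let $V^*$ be its extension by the finite support iteration of Hechler forcing of length $\omega_2$. In $V^*$, for both groups $X$: if $A,B\subseteq X$ and $A,B\notin\mathcal E$, then $A+B\notin\mathcal M$.

**Corollary.** In $V^*$ every meagre subgroup $G\le X$ belongs to $\mathcal E$. So in $V^*$ there is no subgroup in $(\mathcal N\cap\mathcal M)\setminus\mathcal E$, neither for $X=\mathbb R$ nor for $X=2^\omega$. Consequently, if ZFC is consistent, then ZFC does not prove that $\mathbb R$ has such a subgroup, and it does not prove that $2^\omega$ has one.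

*Proof from Theorem A.* If $G\notin\mathcal E$, then $G=G+G\notin\mathcal M$. $\square$

**Theorem B.** If $\mathrm{cov}(\mathcal N)=\mathfrak c$ (for example under CH), then both $\mathbb R$ and $2^\omega$ have subgroups in $(\mathcal N\cap\mathcal M)\setminus\mathcal E$.

Here $\mathrm{cov}(\mathcal N)$ is the least number of null sets that cover $2^\omega$. It is uncountable, so CH gives $\mathrm{cov}(\mathcal N)=\mathfrak c$. Together, A and B make the existence of the subgroup independent of ZFC for each of the two groups.

**Proposition C (ZFC).** $2^\omega$ has a subgroup in $(\mathcal N\cap\mathcal M)\setminus\mathcal E$ iff it has a subgroup in $\mathcal M\setminus\mathcal E$.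

Sections 3 and 4 treat C and B, which use only windows and ultrafilters. Theorem A fills the rest.

## 3. Subgroups of $2^\omega$ cut out by filters

To turn $P$ into a group, replace "for infinitely many $n$" by "for $\mathcal F$-many $n$", where $\mathcal F$ is a filter on $\omega$ containing the cofinite sets:
$$H_{\mathcal F}=\{x:\{n:x\restriction B_n=0\}\in\mathcal F\}.$$
This is a subgroup, because if $x$ and $x'$ vanish on $B_n$ so does $x+x'$, and filters are closed under intersection. It is contained in $P$, so it is null.

For the cofinite filter, $H_{\mathcal F}=\bigcup_NC_N\in\mathcal E$: too small. For a nonprincipal ultrafilter $\mathcal U$ the group is not in $\mathcal E$: in the argument of Section 1, one of the two sets $\{n:B_n\text{ lies in an odd window}\}$ and $\{n:B_n\text{ lies in an even window}\}$ belongs to $\mathcal U$; call it $A$. Then $Z_A\subseteq H_{\mathcal U}$ and almost every $x\in Z_A$ avoids $F$. But now the group is too large: it is not meagre. To see this we use the standard description of meagre sets (Bartoszyński–Judah, *Set Theory*, Thm 2.2.4); only the following half is needed.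

**Lemma 2.** If $M\subseteq2^\omega$ is meagre, there are $z\in2^\omega$ and a partition of $\omega$ into consecutive nonempty finite intervals $I_n$ such that $\forall x\in M\ \forall^\infty n\ \ x\restriction I_n\ne z\restriction I_n$.

*Proof.* Let $M\subseteq\bigcup_mN_m$ with $N_m$ closed nowhere dense and $N_m\subseteq N_{m+1}$. If $I_0,\dots,I_{n-1}$ are chosen, with union $i_n=[0,i_n)$, run through the finitely many $s\in2^{i_n}$ one after another, each time lengthening a common finite sequence $u$ so that $[s^\frown u]\cap N_n=\emptyset$; this is possible as $N_n$ is closed and nowhere dense, and longer $u$ keeps what was achieved. Make $u$ nonempty. Let $I_n=[i_n,i_n+|u|)$ and let $z\restriction I_n$ be $u$. If $x\in N_m$ and $n\ge m$, then $x\in N_n$, so $x\restriction I_n\ne z\restriction I_n$. $\square$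

Given a meagre $M$ with $z,I_n$ as in Lemma 2, choose windows with endpoints among the $a_n$, each window containing some interval $I_m$ entirely. For one parity the set of $n$ with $B_n$ in a window of that parity is in $\mathcal U$. Let $x$ be $0$ on the windows of that parity and equal to $z$ on the others. Then $x\in H_{\mathcal U}$, and $x$ agrees with $z$ on infinitely many $I_m$, so $x\notin M$. Hence $H_{\mathcal U}\notin\mathcal M$.

So a filter alone does not do it. If we are already given a meagre group outside $\mathcal E$, however, an ultrafilter can make it null without spoiling the rest.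

**Proof of Proposition C.** One direction is trivial. Let $G_0\le2^\omega$ be meagre and not in $\mathcal E$. If $G_0$ is null we are done; assume it is not. Take $z$ and $I_n$ as in Lemma 2 for $M=G_0$. The conclusion persists when consecutive intervals are merged, so assume $|I_n|\ge n$. Let $\mathcal U$ be a nonprincipal ultrafilter on $\omega$. Let $G'$ be the set of all $x\in2^\omega$ for which there are a finite partition $\omega=A_0\cup\dots\cup A_r$ with $A_0\in\mathcal U$ (other pieces may be empty) and $g_1,\dots,g_r\in G_0$ such that $x\restriction I_n=0$ for $n\in A_0$ and $x\restriction I_n=g_j\restriction I_n$ for $n\in A_j$, $1\le j\le r$.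

*$G'$ is a subgroup.* Given $x,x'\in G'$ with data $A_i,g_i$ and $A'_j,g'_j$, put $g_0=g_0'=0$ and use the common refinement $A_i\cap A_j'$, on which $x+x'$ agrees with $g_i+g'_j\in G_0$. The piece $A_0\cap A_0'$ is in $\mathcal U$, and there $x+x'$ is $0$.

*$G'$ is null.* Each $x\in G'$ has $x\restriction I_n=0$ for infinitely many $n$, and $\sum_n2^{-|I_n|}<\infty$.

*$G'$ is meagre.* For $x\in G'$ and every $n$, $x\restriction I_n$ is the restriction of one of the finitely many elements $0,g_1,\dots,g_r$ of $G_0$; each of these differs from $z$ on a.a. $I_n$. So $x\restriction I_n\ne z\restriction I_n$ for a.a. $n$, and the set of all such $x$ is meagre (its complement contains a dense $G_\delta$ set).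

*$G'\notin\mathcal E$.* Let $F=\bigcup_iC_i$ with $C_i$ closed null and increasing. Apply Lemma 1 with $T$ the set of left endpoints of the $I_n$. Each $I_n$ lies in exactly one window. For one parity, the set $A_0$ of all $n$ such that $I_n$ lies in a window of that parity is in $\mathcal U$. By Lemma 1 with $\nu=\mu$, the set of $g$ with $g\restriction L_k\in J_k$ for a.a. $k$ of the other parity is null. As $G_0$ is not null, some $g\in G_0$ is outside it. Let $x$ be $0$ on $I_n$ for $n\in A_0$ and equal to $g$ elsewhere. Then $x\in G'$, and $x\restriction L_k=g\restriction L_k\notin J_k$ for infinitely many $k$, so $x\notin F$ by Lemma 1. $\square$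

## 4. Building the subgroup when $\mathrm{cov}(\mathcal N)=\mathfrak c$

The group $H_{\mathcal U}$ is null and escapes every set in $\mathcal E$. For Theorem B we build a subgroup of it by transfinite recursion, one generator for each $F_\sigma$ null set, and keep the subgroup inside one fixed meagre set.

Fix a nonprincipal ultrafilter $\mathcal U$; keep the blocks $B_n,D_n$, the measures $\nu_A$ and the sets $Z_A$ of Section 1, and write $b_n=e_n=n+1$ for the lengths of $B_n$, $D_n$. For $X=2^\omega$ let $\varphi$ be the identity. For $X=\mathbb R$ let $\varphi:2^\omega\to[0,1]$ be binary expansion,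
$$\varphi(x)=\sum_{i\in\omega}x(i)2^{-i-1}.$$
It is continuous, onto, measure preserving, and injective off a countable set. Let $\|\cdot\|$ denote distance to $\mathbb Z$. The measure $\nu_A$ is a copy of Haar measure on $2^\omega$: re-index the infinitely many free digits. So, *if $\mathrm{cov}(\mathcal N)=\mathfrak c$, fewer than $\mathfrak c$ many $\nu_A$-null sets do not cover $Z_A$.*

**The null group.** For $X=2^\omega$ let $H=H_{\mathcal U}$. For $X=\mathbb R$ let
$$H=\{x:\exists c\in\omega\ \ \{n:\|2^{a_n}x\|\le c\,2^{-b_n}\}\in\mathcal U\}.$$
This is a subgroup, since $\|u\pm v\|\le\|u\|+\|v\|$, so the constants add. It is null: for fixed $c$, the $x\in[0,1]$ with $\|2^{a_n}x\|\le c2^{-b_n}$ form a set of measure at most $2c2^{-b_n}$, similarly in every $[m,m+1]$, and Borel–Cantelli applies. Also $\varphi[Z_A]\subseteq H$ for $A\in\mathcal U$. For $\mathbb R$, if $x\in Z_A$ and $n\in A$, then modulo $1$ the number $2^{a_n}\varphi(x)$ is $\sum_{i\ge a_n}x(i)2^{a_n-i-1}$, where the first $b_n$ digits vanish, so it is at most $2^{-b_n}$; take $c=1$.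

**The meagre set.** For $X=2^\omega$ let $M_0=\{0\}\cup\{y:\forall^\infty j\ \ y\restriction D_j\ne0\}$; for $X=\mathbb R$ let
$$M_0=\{0\}\cup\{y:\forall^\infty j\ \ \|2^{d_j}y\|>2^{-e_j}\}.$$
The first is $Q\cup\{0\}$. For the second, the complement contains $\{y:\exists^\infty j\ \|2^{d_j}y\|<2^{-e_j}\}\setminus\{0\}$. Here the set before removing $0$ is a dense $G_\delta$: for each $J$ the set $\{y:\exists j\ge J\ \|2^{d_j}y\|<2^{-e_j}\}$ is open and contains all dyadic rationals. So $M_0$ is meagre.

**Lemma 3.** For all $A\subseteq\omega$, $q\in X$ and $m\in\mathbb Z\setminus\{0\}$ ($m=1$ if $X=2^\omega$), $m\varphi(x)+q\in M_0$ for $\nu_A$-almost all $x$.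

*Proof.* For $2^\omega$: $\nu_A(\{x:(x+q)\restriction D_j=0\})=2^{-e_j}$, and Borel–Cantelli applies. For $\mathbb R$, fix $j$, write $e=e_j$, and fix all digits outside $D_j$. In $2^{d_j}\varphi(x)$ the digits at positions below $d_j$ contribute integers, the digits in $D_j$ contribute $u\in\{i2^{-e}:0\le i<2^e\}$, uniformly distributed, and the later digits contribute a constant. So modulo $1$
$$2^{d_j}(m\varphi(x)+q)=mu+\rho,\qquad\rho\text{ fixed}.$$
For a residue $r$ modulo $2^e$ there are at most $\gcd(m,2^e)\le|m|$ values of $i$ with $mi\equiv r$. At most $3$ residues $r$ satisfy $\|r2^{-e}+\rho\|\le2^{-e}$, since these are points with spacing $2^{-e}$ in a closed arc of length $2\cdot2^{-e}$. So $\|2^{d_j}(m\varphi(x)+q)\|\le2^{-e_j}$ has probability at most $3|m|2^{-e_j}$, also after averaging over the other digits. Apply Borel–Cantelli. $\square$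

**Lemma 4.** For each $F=\bigcup_iC_i$ with $C_i\subseteq X$ closed null there is $A\in\mathcal U$ with $\nu_A(\varphi^{-1}(F))=0$.

*Proof.* The sets $\varphi^{-1}(C_i)$ are closed and null; taking finite unions, assume they increase. Apply Lemma 1 to them with $T=\{a_n:n\in\omega\}$. Each $B_n$ lies in exactly one window, so one of $\{n:B_n\text{ in an odd window}\}$, $\{n:B_n\text{ in an even window}\}$ is in $\mathcal U$; call it $A$. In the windows of the other parity all digits are free under $\nu_A$. By Lemma 1, with $Z$ the set of $k$ of that parity, $\nu_A(\varphi^{-1}(F))=0$. $\square$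

**Proof of Theorem B.** There are $\mathfrak c$ countable unions of closed null sets; list them as $\{F_\alpha:\alpha<\mathfrak c\}$. Suppose $g_\beta$ is chosen for $\beta<\alpha$, and let $G_\alpha$ be the group generated by these elements, so $|G_\alpha|<\mathfrak c$. Take $A\in\mathcal U$ for $F_\alpha$ by Lemma 4. By Lemmas 3 and 4, the points $x\in Z_A$ with $\varphi(x)\in F_\alpha$, or with $m\varphi(x)+q\notin M_0$ for some $q\in G_\alpha$ and some $m\ne0$ ($m=1$ for $2^\omega$), are covered by fewer than $\mathfrak c$ many $\nu_A$-null sets. So there is $x\in Z_A$ outside all of them; put $g_\alpha=\varphi(x)$. Let $G=\bigcup_{\alpha<\mathfrak c}G_\alpha$.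

All generators are in $H$, so $G\subseteq H$ and $G\in\mathcal N$. Let $g\in G$ be nonzero and let $\alpha$ be least with $g\in G_{\alpha+1}$. Then $g\notin G_\alpha$: if $\alpha=0$ because $G_0=\{0\}$; if $\alpha$ is a successor by minimality; if $\alpha$ is a limit because $G_\alpha=\bigcup_{\beta<\alpha}G_{\beta+1}$. So $g=q+mg_\alpha$ with $q\in G_\alpha$ and $m\ne0$ ($m=1$ for $2^\omega$), and $g\in M_0$. Hence $G\subseteq M_0$ and $G\in\mathcal M$. Every set in $\mathcal E$ is contained in some $F_\alpha$, and $g_\alpha\in G\setminus F_\alpha$. So $G\notin\mathcal E$. $\blacksquare$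

The hypothesis was used in one place: at each of the $\mathfrak c$ steps, fewer than $\mathfrak c$ null conditions must be avoided at once. In ZFC alone that step is not available, and Theorem A shows that no other argument can replace it.

## 5. Translates of a compact set inside a nowhere dense set

We turn to Theorem A. If one of $A,B$ is nonmeagre there is nothing to do, since $A+B$ contains a translate of each. In general, suppose $A+B\subseteq\bigcup_nM_n$ with $M_n$ closed nowhere dense. The analytic core is the following consequence of Steinhaus' theorem. Let $d$ be the usual translation invariant metric on $X$ (on $2^\omega$, $d(x,y)=2^{-\min\{n:x(n)\ne y(n)\}}$ for $x\neq y$). The basic open sets of $\mathbb R$ are the rational intervals.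

**Lemma 5.** Let $K\subseteq X$ be compact with $\mu(K)>0$, $M\subseteq X$ nonempty, closed and nowhere dense, and $I'\subseteq X$ compact. For $\varepsilon\ge0$ let
$$D(\varepsilon)=\{v\in I':\forall t\in K\ \ \mathrm{dist}(v+t,M)\le\varepsilon\}.$$
These sets are closed, $\mu(D(0))=0$, and $\mu(D(\varepsilon))\to0$ as $\varepsilon\downarrow0$.

*Proof.* $D(\varepsilon)$ is closed because the distance to $M$ is continuous. As $\varepsilon\downarrow0$ the sets decrease to $D(0)=\{v\in I':v+K\subseteq M\}$, because $M$ is closed. Suppose $\mu(D(0))>0$. The convolution $1_{D(0)}*1_K$ is continuous with integral $\mu(D(0))\mu(K)>0$, so it is positive on a nonempty open set $O$. For $z\in O$ there is $u\in D(0)$ with $z-u\in K$. So $O\subseteq D(0)+K\subseteq M$, which is impossible. As $\mu(I')<\infty$, continuity from above gives the last claim. $\square$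

The plan is this. Pick $x\in A$ and $w\in B$ with $x+w\in M_n$. Keep $w$ fixed, and move $x$ to many other points $x'$ with still $x'+w\in M_n$. If these $x'$ are dense in a compact set $K$ of positive measure, then $w+K\subseteq M_n$, so $w$ lies in the closed null set $D(0)$, which is determined by $K$ and $M_n$. If $w$ was chosen to avoid all closed null sets available in an intermediate model containing $K$ and $M_n$, this is a contradiction. In the Hechler extension, "moving $x$" means changing finitely many digits of the generic reals that $x$ depends on. Three things are needed: the machinery that lets us change generic reals (Sections 6–8), enough closed-null-avoiding points in $A$ and $B$ (Section 9), and a way to keep $x'+w\in M_n$ true (Section 10). The third is where the difficulty sits.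

## 6. Hechler forcing and nice conditions in its iteration

*Conventions.* A closed set is *coded in* a model $U$ if $U$ contains a set of basic open sets whose union is the complement. In larger models the coded set is re-evaluated from the code. For coded closed sets, being null and being nowhere dense are absolute; Borel functions are coded in the usual way, with absolute evaluation. Genericity over (class) models is used with the usual conventions; in particular every condition lies in some generic filter.

**Definition (Hechler forcing).** $\mathbb D$ consists of the pairs $(s,f)$ with $s\in\omega^{<\omega}$ (the *stem*) and $f\in\omega^\omega$. We put $(t,g)\le(s,f)$ iff $t\supseteq s$, $g\ge f$ pointwise, and $t(k)\ge f(k)$ for $|s|\le k<|t|$. The generic real of a generic filter $G$ is $h=\bigcup\{s:(s,f)\in G\}$.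

For instance, $(\langle5,2\rangle,f)$ decides $h(0)=5$, $h(1)=2$ and promises $h(k)\ge f(k)$ for $k\ge2$. Conditions with the same stem are compatible, and there are countably many stems, so $\mathbb D$ is ccc. Stems can be lengthened, so $h\in\omega^\omega$. Given a ground model function $f_0$, the conditions $(s,f)$ with $f\ge f_0$ are dense, so *$h$ eventually dominates every ground model function*. We need the filter in terms of $h$:
$$(s,f)\in G\iff s\subset h\ \text{ and }\ h(k)\ge f(k)\ \ \forall k\ge|s|.\tag{1}$$
"$\Rightarrow$" is clear. For "$\Leftarrow$", assume the right side. Every element of $G$ has an extension $(t,g)\in G$ with $|t|\ge|s|$. Both $s,t$ are initial segments of $h$, so $(t,\max(f,g))\le(s,f),(t,g)$. Thus $(s,f)$ is compatible with all elements of $G$. The conditions that are below $(s,f)$ or incompatible with it are dense, so $G$ contains a condition below $(s,f)$, and $(s,f)\in G$.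

**Lemma 6.** If $h$ is $\mathbb D$-generic over $U$ and $h'$ differs from $h$ at finitely many arguments, then $h'$ is $\mathbb D$-generic over $U$ and $U[h']=U[h]$.

*Proof.* Let $h,h'$ agree on $[k_0,\infty)$ and let $a=h\restriction k_0$, $a'=h'\restriction k_0$. On the dense set of conditions with $|s|\ge k_0$, exchange the initial segments $a,a'$ of stems, keep $f$, and leave stems with other initial segments alone. This is an automorphism, since for two such conditions the requirements of the order involve only arguments $\ge k_0$, besides the inclusion of stems. By (1) it carries the filter of $h$ to that of $h'$. The models are clearly equal. $\square$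

**Definition (the iteration).** For a model $U$ and ordinals $\eta\le\zeta$, $\mathbb P^\eta_\zeta=(\mathbb P^\eta_\zeta)^U$ is the finite support iteration of $\mathbb D$ along $[\eta,\zeta)$, defined in $U$. Its conditions are functions $p$ with finite domain contained in $[\eta,\zeta)$, where $p(\xi)$ is a $\mathbb P^\eta_\xi$-name for an element of $\mathbb D$; $q\le p$ iff $\mathrm{dom}(q)\supseteq\mathrm{dom}(p)$ and $q\restriction\xi\Vdash q(\xi)\le p(\xi)$ for $\xi\in\mathrm{dom}(p)$.

**Definition (nice conditions).** By recursion, $p\in\mathbb P^\eta_\zeta$ is *nice* if for each $\xi\in\mathrm{dom}(p)$ we have $p(\xi)=(s_\xi,\dot f_\xi)$, where $s_\xi\in\omega^{<\omega}$ is an actual sequence and $\dot f_\xi$ is given by a sequence $\langle(A_k,v_k):k\in\omega\rangle$ in which $A_k$ is a (countable, by ccc) maximal antichain of $\mathbb P^\eta_\xi$ consisting of nice conditions and $v_k:A_k\to\omega$. The name is evaluated by $\dot f_\xi(k)=v_k(q)$ for the unique $q\in A_k$ in the generic filter.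

*Example.* Let $\eta<\zeta$. The conditions $q_s$ with domain $\{\eta\}$ and $q_s(\eta)=(s,0)$, for $s\in\omega^{k+1}$, form a maximal antichain $A_k$ of $\mathbb P^\eta_\zeta$ (the zero function is given by the antichains $\{\emptyset\}$ with value $0$). Indeed they are pairwise incompatible, and every condition can be extended so that its stem at $\eta$ has length at least $k+1$. With $v_k(q_s)=s(k)$ the sequence $\langle(A_k,v_k)\rangle$ names the first generic real $h_\eta$. Hence $p=\{(\zeta,(\emptyset,\dot h_\eta))\}$ is a nice condition in $\mathbb P^\eta_{\zeta+1}$. It promises that $h_\zeta\ge h_\eta$ everywhere.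

**Lemma 7.** The nice conditions are dense in $\mathbb P^\eta_\zeta$.

*Proof.* Induct on $\zeta$. If $\zeta$ is a limit, every $p$ lies in some $\mathbb P^\eta_{\zeta'}$ with $\zeta'<\zeta$. Let $p\in\mathbb P^\eta_{\zeta+1}$ with $\zeta\in\mathrm{dom}(p)$. Choose a nice $r\le p\restriction\zeta$ deciding the stem of $p(\zeta)$ to be some $s$, and a name $\dot f$ for an element of $\omega^\omega$ with $r\Vdash p(\zeta)=(s,\dot f)$. For each $k$ the nice conditions deciding $\dot f(k)$ are dense in $\mathbb P^\eta_\zeta$. Let $A_k$ be a maximal antichain of such conditions and $v_k(q)$ the value decided by $q$. Replacing $\dot f$ by the name given by $\langle(A_k,v_k)\rangle$ yields a nice condition $r\cup\{(\zeta,(s,\dot f))\}\le p$. $\square$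

*From now on all conditions are nice*, and $\mathbb P^\eta_\zeta$ denotes the set of nice conditions. We use these standard facts.

* (S1) $\mathbb P^\eta_\zeta$ is ccc.
* (S2) $y=\langle y_\xi:\eta\le\xi\le\zeta\rangle$ is $\mathbb P^\eta_{\zeta+1}$-generic over $U$ (that is, it is the sequence of Hechler reals of a generic filter) iff $y\restriction\zeta$ is $\mathbb P^\eta_\zeta$-generic over $U$ and $y_\zeta$ is $\mathbb D$-generic over $U[y\restriction\zeta]$. A condition $p$ is in the filter of $y$ iff $p\restriction\zeta$ is in the filter of $y\restriction\zeta$ and, if $\zeta\in\mathrm{dom}(p)$, the evaluated $p(\zeta)$ is in the filter of $y_\zeta$.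
* (S3) For limit $\zeta$, $\mathbb P^\eta_\zeta=\bigcup_{\zeta'<\zeta}\mathbb P^\eta_{\zeta'}$, and similarly for generic filters. If $\zeta'\le\zeta$, $p\in\mathbb P^\eta_\zeta$, $r\in\mathbb P^\eta_{\zeta'}$ and $r\le p\restriction\zeta'$, then $r\cup p\restriction[\zeta',\zeta)$ is a condition below $p$ and $r$. The restriction of a generic sequence to $[\eta,\zeta')$ is $\mathbb P^\eta_{\zeta'}$-generic.

(For a sequence $y$ indexed by $[\eta,\zeta)$, $y\restriction\xi$ means $y\restriction[\eta,\xi)$.) Let $G(y)$ be the set of nice conditions in the filter of $y$. By (S2), (S3), (1) and induction on $\zeta$, with $p(\xi)=(s_\xi,\dot f_\xi)$,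
$$p\in G(y)\iff\forall\xi\in\mathrm{dom}(p):\ s_\xi\subset y_\xi\ \text{ and }\ y_\xi(k)\ge\dot f_\xi[y\restriction\xi](k)\ \ \forall k\ge|s_\xi|.\tag{2}$$
Since $\dot f_\xi[y\restriction\xi](k)=v_k(q)$ for the unique $q\in A_k\cap G(y\restriction\xi)$, formula (2) computes $G(y)$ from $y$ (and the poset) by recursion, uniformly in $y$. If only the proper initial segments of $y$ are known to be generic, the right side of (2) still makes sense, and we take it as the definition of $G(y)$. For limit $\zeta$ this $G(y)$ is the increasing union of the filters $G(y\restriction\zeta')$, $\zeta'<\zeta$, hence a filter; so $y$ is generic as soon as $G(y)$ meets every dense set in $U$.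

## 7. Factoring the iteration

Later we change generic reals below some stage and leave the rest alone. To know that the result is generic we must split the iteration at an arbitrary stage.

**Lemma 8 (Factoring).** Let $\eta\le\gamma\le\zeta$.

(i) If $y$ is $\mathbb P^\eta_\gamma$-generic over $U$ and $t$ is $(\mathbb P^\gamma_\zeta)^{U[y]}$-generic over $U[y]$, then $y^\frown t$ is $\mathbb P^\eta_\zeta$-generic over $U$.

(ii) If $y^\frown t$ is $\mathbb P^\eta_\zeta$-generic over $U$, with $y$ indexed by $[\eta,\gamma)$, then $t$ is $(\mathbb P^\gamma_\zeta)^{U[y]}$-generic over $U[y]$.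

*Proof.* Fix a $\mathbb P^\eta_\gamma$-generic $y$. We write $\mathbb P^\gamma_\zeta$ for $(\mathbb P^\gamma_\zeta)^{U[y]}$.

**Step 1: quotient conditions.** This step says what a condition $p\in\mathbb P^\eta_\zeta$ becomes once $y$ is known. For $p$ with $p\restriction\gamma\in G(y)$ define $p/y$ recursively: $\mathrm{dom}(p/y)=\mathrm{dom}(p)\setminus\gamma$, and if $p(\xi)=(s_\xi,\langle(A_k,v_k)\rangle_k)$, then $(p/y)(\xi)=(s_\xi,\langle(A'_k,v'_k)\rangle_k)$ with
$$A_k'=\{q/y:q\in A_k,\ q\restriction\gamma\in G(y)\},\qquad v_k'(q/y)=v_k(q).$$
By induction on $\zeta\ge\gamma$ we prove (i) together with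

$(\dagger)_\zeta$ for all $p\in\mathbb P^\eta_\zeta$ with $p\restriction\gamma\in G(y)$: $p/y$ is a (nice) condition in $\mathbb P^\gamma_\zeta$, and for $\mathbb P^\gamma_\zeta$-generic $t$ over $U[y]$: $p\in G(y^\frown t)\iff p/y\in G(t)$.

**Step 2: $(\dagger)_\zeta$, assuming (i) and $(\dagger)$ below $\zeta$.** We check that quotients are legitimate names with the right values. Let $\xi\in\mathrm{dom}(p)\setminus\gamma$ and fix $k$. If $t'$ is $\mathbb P^\gamma_\xi$-generic over $U[y]$, then $y^\frown t'$ is generic over $U$ by (i) at $\xi$, so exactly one $q\in A_k$ is in $G(y^\frown t')$. By $(\dagger)_\xi$ it is the unique $q\in A_k$ with $q\restriction\gamma\in G(y)$ and $q/y\in G(t')$. Now use that every condition is in a generic filter. If $q_1\ne q_2$ in $A_k$ have $q_1/y,q_2/y$ defined and equal or compatible, a filter $G(t')$ containing a common extension contradicts the uniqueness. So $q\mapsto q/y$ is one-to-one on $\{q\in A_k:q\restriction\gamma\in G(y)\}$, $v'_k$ is well defined, and $A_k'$ is an antichain. It is maximal, since any $r\in\mathbb P^\gamma_\xi$ lies in some $G(t')$, which also contains an element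 of $A'_k$. Hence $p/y$ is a nice condition. Moreover the name given by $\langle(A'_k,v'_k)\rangle_k$, evaluated at $t'$, equals $\dot f_\xi[y^\frown t']$. Since $p\restriction\gamma\in G(y)$, the clauses of (2) for $\xi<\gamma$ hold, and the clauses of (2) for $\xi\ge\gamma$ are the same for $p$ and $y^\frown t$ as for $p/y$ and $t$. This gives the equivalence. (If $\zeta$ is a limit, $G(y^\frown t)$ is at this point defined by the right side of (2).)

**Step 3: (i).** For $\zeta=\gamma$ it is trivial, and successors follow from (S2), as $U[y][t\restriction\zeta']=U[y^\frown t\restriction\zeta']$. Let $\zeta>\gamma$ be a limit. $G(y^\frown t)$ is a filter, as an increasing union of filters, so it suffices that it meets each dense $E\subseteq\mathbb P^\eta_\zeta$ with $E\in U$. We show that in $U[y]$ the set $E/y=\{p/y:p\in E,\ p\restriction\gamma\in G(y)\}$ is predense in $\mathbb P^\gamma_\zeta$. Let $r\in\mathbb P^\gamma_{\zeta'}$ with $\gamma\le\zeta'<\zeta$, and let $t''$ be $\mathbb P^\gamma_{\zeta'}$-generic over $U[y]$ with $r\in G(t'')$. Then $y^\frown t''$ is $\mathbb P^\eta_{\zeta'}$-generic over $U$. The set $\{p\restriction\zeta':p\in E\}$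 is dense in $\mathbb P^\eta_{\zeta'}$: extend a given condition to some $p\in E$ and restrict. So there is $p\in E$ with $p\restriction\zeta'\in G(y^\frown t'')$. Hence $p\restriction\gamma\in G(y)$, and $(p/y)\restriction\zeta'=(p\restriction\zeta')/y\in G(t'')$ by $(\dagger)_{\zeta'}$. So $(p/y)\restriction\zeta'$ and $r$ are compatible, and by (S3) $p/y$ and $r$ are compatible. This proves predensity. So $G(t)$ contains $p/y$ for some $p\in E$ with $p\restriction\gamma\in G(y)$, and $p\in G(y^\frown t)$ by $(\dagger)_\zeta$.

**Step 4: (ii), by induction on $\zeta$.** Here we reverse (i). The case $\zeta=\gamma$ is trivial and successors follow from (S2). Let $\zeta$ be a limit. $G(t)$ is a filter, as an increasing union of filters. Suppose $G(t)\cap E=\emptyset$ for some dense $E\in U[y]$, $E=\dot E[y]$. Some $p\in G(y^\frown t)$ forces over $U$ that $\dot E[\dot y]$ is dense in $(\mathbb P^\gamma_\zeta)^{U[\dot y]}$ and that $G(\dot t)\cap\dot E[\dot y]=\emptyset$. Since $p\restriction\gamma\in G(y)$, $p/y$ is defined. Choose $r\in E$ with $r\le p/y$, and $t'$ generic over $U[y]$ with $r\in G(t')$. By (i), $y^\frown t'$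 is generic over $U$. Since $p/y\in G(t')$, $(\dagger)$ gives $p\in G(y^\frown t')$. So $G(t')\cap\dot E[y]=\emptyset$, but $r$ is in this set. Contradiction. $\square$

## 8. The model, finite modifications, and Borel reading of reals

Let $\bar h=\langle h_\xi:\xi<\omega_2\rangle$ be $\mathbb P^0_{\omega_2}$-generic over $V$, $V_\zeta=V[\bar h\restriction\zeta]$, and $V^*=V_{\omega_2}$. For $\eta\le\zeta\le\omega_2$ write $\mathbb P^\eta_\zeta$ for $(\mathbb P^\eta_\zeta)^{V_\eta}$. By Lemma 8, $\bar h\restriction[\eta,\zeta)$ is $\mathbb P^\eta_\zeta$-generic over $V_\eta$. By ccc, cardinals and cofinalities are preserved. Moreover: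

$$\text{if }\gamma\le\omega_2,\ \mathrm{cf}(\gamma)\in\{\omega_1,\omega_2\},\text{ every real and every }\omega\text{-sequence of ordinals in }V_\gamma\text{ lies in some }V_\eta,\ \eta<\gamma.\tag{3}$$
Indeed it has a name involving countably many conditions of $\mathbb P^0_\gamma$ (one countable maximal antichain per entry), and their finite domains are bounded below $\gamma$ by a common bound.

**Definition.** A *finite modification* of a sequence $y=\langle y_\xi\rangle$ of elements of $\omega^\omega$ changes finitely many $y_\xi$, each at finitely many arguments.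

**Lemma 9.** (a) If $y$ is $\mathbb P^\eta_\zeta$-generic over $U$, then so is every finite modification $y'$ of $y$, and $U[y'\restriction\zeta']=U[y\restriction\zeta']$ for all $\zeta'\in[\eta,\zeta]$.

(b) Let $\eta\le\gamma\le\omega_2$ and $y=\bar h\restriction[\eta,\gamma)$. For every $q\in\mathbb P^\eta_\gamma$ there is a finite modification $y'$ of $y$ with $q\in G(y')$.

*Proof.* (a) Changing one coordinate at a time, we may assume that only coordinate $\xi$ changes. By Lemma 6 and (S2), $y'\restriction(\xi+1)$ is generic over $U$ and $U[y'\restriction(\xi+1)]=U[y\restriction(\xi+1)]$. The unchanged tail is $\mathbb P^{\xi+1}_\zeta$-generic over this model by Lemma 8(ii), where the poset is the one defined in this model. So $y'$ is generic by Lemma 8(i). The statement about models is clear.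

(b) Go through $\xi\in\mathrm{dom}(q)$ in increasing order, with $q(\xi)=(s_\xi,\dot f_\xi)$. When the coordinates below $\xi$ have been treated, giving a finite modification $y''$ of $y\restriction\xi$, the function $f=\dot f_\xi[y'']$ lies in $V_\eta[y'']=V_\xi$ by (a). Since $h_\xi$ dominates the functions of $V_\xi$, $h_\xi\ge f$ from some point on. Let $y_\xi'$ be $s_\xi$ on $|s_\xi|$ and $\max(h_\xi(k),f(k))$ for $k\ge|s_\xi|$. This changes $h_\xi$ at finitely many arguments only. At the end, $q\in G(y')$ by (2). $\square$

**Lemma 10 (Borel reading).** For each $\gamma<\omega_2$ and $w\in X\cap V^*$ there are a sequence $\langle\xi_j:j\in\omega\rangle\in V_\gamma$ in $[\gamma,\omega_2)$ and a Borel function $\sigma:(\omega^\omega)^\omega\to X$ coded in $V_\gamma$ with $w=\sigma(\langle h_{\xi_j}:j\in\omega\rangle)$.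

*Proof.* For $q\in\mathbb P^\gamma_{\omega_2}$ with $q(\xi)=(s_\xi,\langle(A_k^\xi,v_k^\xi)\rangle_k)$ define in $V_\gamma$, by recursion on $\max\mathrm{dom}(q)$, the countable set
$$\mathrm{supp}(q)=\mathrm{dom}(q)\cup\bigcup\{\mathrm{supp}(q'):\xi\in\mathrm{dom}(q),\ k\in\omega,\ q'\in A_k^\xi\}$$
and the Borel set $B_q\subseteq(\omega^\omega)^{\mathrm{supp}(q)}$ of all $z$ such that
$$\forall\xi\in\mathrm{dom}(q):\ s_\xi\subset z_\xi\ \wedge\ \forall k\ge|s_\xi|\ \exists q'\in A_k^\xi\ \big(z\restriction\mathrm{supp}(q')\in B_{q'}\ \wedge\ z_\xi(k)\ge v_k^\xi(q')\big).$$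
The recursion is legitimate, as $q'\in A^\xi_k$ is in $\mathbb P^\gamma_\xi$; for $q=\emptyset$ the support is empty and $B_q$ is the one-point space. For every $\mathbb P^\gamma_{\omega_2}$-generic $y$ we get $q\in G(y)\iff y\restriction\mathrm{supp}(q)\in B_q$ by (2) and induction, because exactly one $q'\in A_k^\xi$ is in $G(y)$ and $\dot f_\xi[y\restriction\xi](k)=v_k^\xi(q')$.

Identify $X$ with $2^\omega$ by a fixed Borel isomorphism with an absolute code. Then $w$ has a name in $V_\gamma$ given by countable maximal antichains $W_k$ $(k\in\omega)$ of $\mathbb P^\gamma_{\omega_2}$ whose elements decide the $k$-th bit. Let $\langle\xi_j\rangle$ enumerate $\{\gamma\}\cup\bigcup_k\bigcup_{q\in W_k}\mathrm{supp}(q)$. The $k$-th bit of $w$ is $1$ iff $\bar h\restriction\mathrm{supp}(q)\in B_q$ for some $q\in W_k$ deciding the value $1$. This is a Borel description from $\langle h_{\xi_j}\rangle_j$ with a code in $V_\gamma$, and it gives $\sigma$. $\square$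

## 9. Covering all closed null sets of an intermediate model

**Lemma 11.** For $\gamma<\omega_2$, in $V^*$ the union of all closed null subsets of $X$ coded in $V_\gamma$ belongs to $\mathcal E$.

So a set outside $\mathcal E$ always contains a point that lies in no closed null set coded in $V_\gamma$.

*Proof for $X=2^\omega$.* We use three consecutive Hechler reals: the first chooses windows, the second guesses the patterns on the windows, the third bounds how long we wait for a correct guess.

**Step 1: windows from $h_\gamma$.** The purpose is one sequence of windows good for all $C$. For a closed null $C$ coded in $V_\gamma$ and $l\in\omega$ let $g_C(l)>l$ be least such that $|C\restriction l'|2^{-l'}\le4^{-l}$ for $l'=g_C(l)$. It exists, as $|C\restriction l'|2^{-l'}$ decreases to $\mu(C)=0$ (proof of Lemma 1), and the inequality then holds for all $l'\ge g_C(l)$. The finite sets $C\restriction l'$ can be computed from the code: by compactness, $s\notin C\restriction l'$ iff $[s]$ is covered by finitely many of the coded basic open sets. So they are the same in all models, and $g_C\in V_\gamma$. Put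
$$l_0=0,\qquad l_{k+1}=\max(l_k+1,h_\gamma(l_k)),\qquad L_k=[l_k,l_{k+1}).$$
Since $h_\gamma$ eventually dominates $g_C$, $l_{k+1}\ge g_C(l_k)$ for a.a. $k$. For such $k$ the set $J_k^C=\{x\restriction L_k:x\in C\}$ satisfies
$$|J^C_k|2^{-|L_k|}\le2^{l_k}|C\restriction l_{k+1}|2^{-l_{k+1}}\le2^{l_k}4^{-l_k}=2^{-l_k}\le2^{-k}.$$

**Step 2: guesses from $h_{\gamma+1}$.** We want one sequence $\langle S_k\rangle$ of small sets of patterns that is correct infinitely often for every $C$. Let $\mathcal A_k$ be the finite nonempty set of all $S\subseteq2^{L_k}$ with $|S|\le2^{-k}2^{|L_k|}$, enumerated in $V_{\gamma+1}$, and let $S_k$ be its element with index $h_{\gamma+1}(k)\bmod|\mathcal A_k|$. Then $E_C=\{k:S_k=J_k^C\}$ is infinite for every $C$ coded in $V_\gamma$. Indeed $\langle J_k^C\rangle_k\in V_{\gamma+1}$, and for any $(s,f)\in\mathbb D^{V_{\gamma+1}}$ and $N$ there is $k\ge\max(N,|s|)$ with $J_k^C\in\mathcal A_k$, and $s$ can be extended to a stem respecting $f$ whose value at $k$ is $\ge f(k)$ and has the required residue modulo $|\mathcal A_k|$. By density such a $k$ exists for every $N$.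

**Step 3: waiting times from $h_{\gamma+2}$.** To get closed sets we need the correct guess within a bounded search. Put $b_0=0$, $b_{j+1}=\max(b_j+1,h_{\gamma+2}(b_j))$. The function $n\mapsto\min(E_C\setminus n)+1$ is in $V_{\gamma+2}$, so $h_{\gamma+2}$ dominates it, and $E_C\cap[b_j,b_{j+1})\ne\emptyset$ for a.a. $j$. So each $C$ is contained in $\bigcup_{j_0}F_{j_0}$, where
$$F_{j_0}=\{x:\forall j\ge j_0\ \exists k\in[b_j,b_{j+1})\ \ x\restriction L_k\in S_k\}.$$
$F_{j_0}$ is closed, as an intersection of clopen sets. It is null, as $\mu(F_{j_0})\le\sum_{k\ge b_j}2^{-k}$ for every $j\ge j_0$.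

*Proof for $X=\mathbb R$.* A closed null set coded in $V_\gamma$ is the union of its parts in the intervals $[m,m+1]$, $m\in\mathbb Z$. Translating by integers, it suffices to cover all closed null $C\subseteq[0,1]$ coded in $V_\gamma$ by one set in $\mathcal E$. With $\varphi$ from Section 4, $\varphi^{-1}(C)$ is closed, null and coded in $V_\gamma$ (its complement is the union of the $[s]$ for which the compact interval $\varphi([s])$ is covered by finitely many coded intervals). So it is covered by the sets $F_{j_0}$ above, and $C\subseteq\bigcup_{j_0}\varphi(F_{j_0})$ since $\varphi$ is onto. The sets $\varphi(F_{j_0})$ are compact. They are null, because $\varphi$ is measure preserving and $\varphi^{-1}(\varphi(F_{j_0}))\setminus F_{j_0}$ is countable. $\square$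

## 10. One summand fixed, the other moved: proof of Theorem A

Work in $V^*$. Suppose $A,B\notin\mathcal E$ but $A+B\subseteq\bigcup_nM_n$ with $M_n\ne\emptyset$ closed nowhere dense.

**Step 1: bounded sets.** This gives compactness. Since $\mathcal E$ is a $\sigma$-ideal we may shrink $A,B$ and assume $A\subseteq I$, $B\subseteq I'$, where $I=I'=X$ if $X=2^\omega$, and $I,I'$ are closed unit intervals with integer endpoints if $X=\mathbb R$. By (3) with $\gamma=\omega_2$, fix $\eta_0<\omega_2$ such that $\langle M_n\rangle$ is coded in $V_{\eta_0}$.

**Step 2: choosing $\eta<\gamma$, $x$ and $w$.** We want $w$ to be computed from generic reals at stages $\ge\gamma$ by a rule known already in $V_\eta$, while $x$ is computed from the stages in $[\eta,\gamma)$. For each $\gamma\in(\eta_0,\omega_2)$ with $\mathrm{cf}(\gamma)=\omega_1$ choose, by Lemma 11, $w_\gamma\in B$ lying in no closed null set coded in $V_\gamma$, and represent it as in Lemma 10. By (3), the code of $\sigma$ and the sequence $\langle\xi_j\rangle$ lie in some $V_{\eta(\gamma)}$ with $\eta_0\le\eta(\gamma)<\gamma$. The ordinals of cofinality $\omega_1$ form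 a stationary subset of $\omega_2$, so by Fodor's lemma $\eta(\gamma)=\eta$ is constant on a stationary set $S$. By Lemma 11 choose $x\in A$ in no closed null set coded in $V_\eta$. By (3) and since $S$ is unbounded, choose $\gamma\in S$ with $x\in V_\gamma$, and put $w=w_\gamma$. So:

* $x=\dot\tau[y]$, where $y=\bar h\restriction[\eta,\gamma)$ and $\dot\tau\in V_\eta$ is a $\mathbb P^\eta_\gamma$-name. Some $p_*\in G(y)$ forces over $V_\eta$: $\dot\tau\in I$, and $\dot\tau$ is in no closed null set coded in $V_\eta$.
* $w=\sigma(\langle h_{\xi_j}\rangle_j)$ with $\sigma$ coded in $V_\eta$, $\langle\xi_j\rangle\in V_\eta$, and all $\xi_j\ge\gamma$. Also $w\in I'$ is in no closed null set coded in $V_\gamma$.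

Let $h=\bar h\restriction[\eta,\omega_2)$. Fix $n$ with $x+w\in M_n$, and $p\in G(h)$, $p\in\mathbb P^\eta_{\omega_2}$, forcing over $V_\eta$ that
$$\dot\tau+\sigma(\langle\dot h_{\xi_j}\rangle_j)\in M_n.\tag{4}$$

**What goes wrong with an arbitrary modification.** The natural move is to replace $y$ by a finite modification $y'$ and keep all $h_\xi$, $\xi\ge\gamma$. By Lemma 9(a), $h'=y'^\frown\bar h\restriction[\gamma,\omega_2)$ is generic over $V_\eta$. The point $w$ does not change, because it is read by a rule from $V_\eta$ from coordinates $\ge\gamma$. The point $x$ becomes $x'=\dot\tau[y']$. If $p\in G(h')$, then (4) yields $x'+w\in M_n$, as wanted. But $p$ may have left the filter. The example of Section 6 shows it: with $\zeta\ge\gamma$ and $p=\{(\zeta,(\emptyset,\dot h_\eta))\}\in G(h)$, raise $h_\eta(0)$ to $h_\zeta(0)+1$; then $p\notin G(h')$. One could repair $p$ by also modifying $h_\zeta$, as in Lemma 9(b), but $\zeta$ may be one of the $\xi_j$, and then $w$ changes.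

The way out is to use not one modification but a *sequence* $\langle y_i\rangle\in V_\gamma$, along which the evaluations of the relevant names converge pointwise to their true values. For a promise $h_\zeta\ge\dot f$, the functions $f_i$ obtained from $y_i$ are then bounded by one function $F\in V_\zeta$. The Hechler real $h_\zeta$ dominates $F$, which settles all large arguments for all $i$ at once, and on the finitely many remaining arguments $f_i$ agrees with the true $f$ for almost all $i$. So $p$ survives for almost all $i$. To retain a contradiction after finitely many $i$ are lost, every tail of $\langle x_i\rangle$ must still be rich; we arrange this with finite, finer and finer approximations to compact sets of positive measure.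

**Step 3: the countable set of relevant conditions.** This collects what must converge. In $V_\eta$ let $\mathcal C\ni p$ be a countable set of conditions closed under restrictions $q\mapsto q\restriction\zeta$ and containing, with $q$, all members of the antichains $A_k$ occurring in the names $\dot f_\xi$, $\xi\in\mathrm{dom}(q)$. It exists: each $q$ has finitely many restrictions and countably many such members, so $\omega$ rounds of closing off suffice.

**Step 4: the sequence $\langle y_i\rangle$, built in $V_\gamma$.** We construct modifications of $y$ that respect more and more of $\mathcal C\cap G(y)$ and whose points $x_i$ approximate compact sets $K_k$ of positive measure. Enumerate $\mathcal C\cap\mathbb P^\eta_\gamma\cap G(y)=\{c_k:k\in\omega\}$ (it contains $p\restriction\gamma$), and choose $p_*\ge p^0\ge p^1\ge\cdots$ in $G(y)$ with $p^k\le c_k$. Let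
$$K_k=I\setminus\bigcup\{U:U\text{ basic open, no }q\le p^k\text{ forces }\dot\tau\in U\},$$
a compact set coded in $V_\eta$. Then $p^k\Vdash\dot\tau\in K_k$: otherwise, as $p^k\Vdash\dot\tau\in I$, some $q'\le p^k$ forces $\dot\tau\in U$ for one of the removed $U$, a contradiction. Since $p^k\le p_*$ forces $\dot\tau$ to be in no closed null set coded in $V_\eta$, we get $\mu(K_k)>0$. Moreover, directly from the definition,
$$\text{for every basic open }U\text{ with }U\cap K_k\ne\emptyset\text{ some }q\le p^k\text{ forces }\dot\tau\in U.\tag{5}$$
Let $D_k(\varepsilon)=\{v\in I':\forall t\in K_k\ \ \mathrm{dist}(v+t,M_n)\le\varepsilon\}$. By Lemma 5 there is $\varepsilon_k>0$ with $\mu(D_k(\varepsilon_k))<2^{-k}$. Cover $K_k$ by finitely many basic open sets of diameter $<\varepsilon_k$, each meeting $K_k$. For each such $U$ choose $q\le p^k$ as in (5) and, by Lemma 9(b), a finite modification $y'$ of $y$ with $q\in G(y')$. By Lemma 9(a) $y'$ is generic over $V_\eta$, so $\dot\tau[y']\in U$. All this can be done in $V_\gamma=V_\eta[y]$, since finite modifications of $y$ are in $V_\gamma$ and $G(y')$ is computed there from $y'$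 by (2). List all sequences $y'$ obtained, first those of stage $k=0$, then those of stage $k=1$, and so on, as $\langle y_i:i\in\omega\rangle\in V_\gamma$, and put $x_i=\dot\tau[y_i]$. Each stage is finite and nonempty. Then:

(a) *For every $c\in\mathcal C\cap\mathbb P^\eta_\gamma\cap G(y)$: $c\in G(y_i)$ for a.a. $i$.* If $y_i$ belongs to stage $k$, then $p^k$, hence $c_0,\dots,c_k$, lie in $G(y_i)$.

(b) *If $v\in I'$ and $v+x_i\in M_n$ for all $i$ of stage $k$, then $v\in D_k(\varepsilon_k)$.* Each $t\in K_k$ lies in one of the chosen $U$, so some $x_i$ of stage $k$ has $d(v+t,v+x_i)=d(t,x_i)<\varepsilon_k$.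

Let $h^i=y_i{}^\frown\bar h\restriction[\gamma,\omega_2)$, a finite modification of $h$. By Lemma 9(a), $h^i$ is generic over $V_\eta$ and $V_\eta[h^i\restriction\zeta]=V_\zeta$ for $\zeta\in[\eta,\omega_2]$.

**Step 5: relevant conditions survive for almost all $i$.** This carries (a) from stage $\gamma$ up to $\omega_2$ without changing any $h_\xi$, $\xi\ge\gamma$.

**Lemma 12.** For all $\zeta\in[\gamma,\omega_2]$ and $q\in\mathcal C\cap\mathbb P^\eta_\zeta$: if $q\in G(h)$, then $q\in G(h^i)$ for a.a. $i$.

*Proof.* Induct on $\zeta$. The case $\zeta=\gamma$ is (a). For a limit $\zeta>\gamma$, $q$ has finite domain, so it lies in $\mathbb P^\eta_{\zeta'}$ for some $\zeta'\in[\gamma,\zeta)$. For $\zeta+1$ with $\zeta\ge\gamma$, let $q\in\mathcal C\cap\mathbb P^\eta_{\zeta+1}\cap G(h)$. If $\zeta\notin\mathrm{dom}(q)$, use the induction hypothesis. Otherwise let $q(\zeta)=(s,\dot f)$ with $\dot f$ given by $\langle(A_k,v_k)\rangle_k$. Since $q\restriction\zeta\in\mathcal C$, the induction hypothesis gives $q\restriction\zeta\in G(h^i)$ for a.a. $i$. Let $f=\dot f[h\restriction\zeta]$ and $f_i=\dot f[h^i\restriction\zeta]$.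

*Pointwise convergence.* For each $k$ let $q'$ be the element of $A_k$ lying in $G(h)$. Then $q'\in\mathcal C\cap\mathbb P^\eta_\zeta$, so $q'\in G(h^i)$ for a.a. $i$ by the induction hypothesis, hence
$$f_i(k)=v_k(q')=f(k)\quad\text{for a.a. }i.\tag{6}$$

*A common bound in $V_\zeta$.* By (6), $F(k)=\sup_if_i(k)<\omega$. Since $\langle y_i\rangle\in V_\gamma$, the sequence $\langle h^i\restriction\zeta\rangle_i$ lies in $V_\zeta$. As $G(h^i\restriction\zeta)$ is uniformly computed from $h^i\restriction\zeta$ by (2), $\langle f_i\rangle_i$ and $F$ lie in $V_\zeta$.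

*Domination.* As $h_\zeta$ is Hechler over $V_\zeta$, there is $k_0$ with $h_\zeta(k)\ge F(k)\ge f_i(k)$ for all $k\ge k_0$ and all $i$. For each of the finitely many $k\in[|s|,k_0)$ we have $f_i(k)=f(k)\le h_\zeta(k)$ for a.a. $i$, by (6) and because $q\in G(h)$. Hence for a.a. $i$: $s\subset h_\zeta=h^i_\zeta$ and $h_\zeta^i\ge f_i$ on $[|s|,\infty)$. Together with $q\restriction\zeta\in G(h^i)$, (2) gives $q\in G(h^i)$ for a.a. $i$. $\square$

**Step 6: the contradiction.** We show that $w$ lies in a closed null set coded in $V_\gamma$. By Lemma 12 with $q=p$ and $\zeta=\omega_2$, there is $j$ with $p\in G(h^i)$ for all $i\ge j$. As $h^i$ is generic over $V_\eta$, (4) gives $\dot\tau[y_i]+\sigma(\langle h^i_{\xi_l}\rangle_l)\in M_n$ for $i\ge j$. Since $\xi_l\ge\gamma$, $h^i_{\xi_l}=h_{\xi_l}$, so this says $x_i+w\in M_n$. Thus $w$ lies in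
$$D=\{v\in I':\forall i\ge j\ \ v+x_i\in M_n\}.$$
This is a closed set coded in $V_\gamma$, since $\langle x_i\rangle\in V_\gamma$: its complement is the union of the complement of $I'$ and the translates $(X\setminus M_n)-x_i$, $i\ge j$, and this description is the same in $V_\gamma$ and in $V^*$. In $V_\gamma$, for every $k$ so large that all indices of stage $k$ are $\ge j$, (b) gives $D\subseteq D_k(\varepsilon_k)$, so $\mu(D)<2^{-k}$. Hence $\mu(D)=0$ in $V_\gamma$. By absoluteness $D$ is a closed null set coded in $V_\gamma$ and containing $w$. This contradicts the choice of $w$ in Step 2. $\blacksquare$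

This proves Theorem A, and with it the Corollary. If ZFC is consistent, ZFC does not prove that $\mathbb R$ has a subgroup in $(\mathcal N\cap\mathcal M)\setminus\mathcal E$, and it does not prove that $2^\omega$ has one. Since the consistency of ZFC also gives that of ZFC with CH, Theorem B shows that the existence of such a subgroup cannot be refuted either, for each of the two groups.
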